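# Polynomial extensions and the Ext-index: a ring $R$ with $\text{Ext-index}(R)=0$ and $\text{Ext-index}(R[x])=\infty$

All rings are commutative Noetherian with unity, and "f.g." means finitely generated. We write $0\in\mathbb N$.

## 1. Ext-index, Gorenstein rings, syzygies, trivial extensions

**Definition (Ext-index).** For nonzero $R$-modules $M,N$ put
$$p^R(M,N)=\sup\{\,i\in\mathbb N\mid \mathrm{Ext}^i_R(M,N)\ne 0\,\}\le\infty .$$
The Ext-index of $R$ is
$$\text{Ext-index}(R)=\sup\{\,p^R(M,N)\mid M,N \text{ f.g. } R\text{-modules with } p^R(M,N)<\infty\,\}.$$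
$R$ is of finite Ext-index if this supremum is finite.

If all $\mathrm{Ext}^i_R(M,N)$ vanish, then $p^R(M,N)$ is a supremum over the empty set, which we take to be $\le 0$. Since $p^R(R,R)=0$ for every nonzero ring, such pairs never influence the Ext-index, and $\text{Ext-index}(R)\ge 0$ always. Notice what the definition discards: pairs with $p^R(M,N)=\infty$ do not count.

*Example: a field.* Over a field $k$ all $\mathrm{Ext}^i$ with $i\ge1$ vanish, so $\text{Ext-index}(k)=0$.

*Example: $k[x]$.* Over the principal ideal domain $k[x]$ all $\mathrm{Ext}^i$ with $i\ge2$ vanish, and $\mathrm{Ext}^1(k[x]/(x),k[x])\cong k[x]/(x)\neq0$. So $\text{Ext-index}(k[x])=1$.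

*Example: $k[\varepsilon]=k[\varepsilon]/(\varepsilon^2)$.* As a quotient of a principal ideal domain, $k[\varepsilon]$ has the property that every f.g. module is a direct sum of copies of $k$ and of $k[\varepsilon]$. The module $k$ has the free resolution $\cdots\xrightarrow{\varepsilon}k[\varepsilon]\xrightarrow{\varepsilon}k[\varepsilon]$. Mapping it into $k$ gives zero differentials, so $\mathrm{Ext}^i(k,k)=k$ for all $i$. Mapping it into $k[\varepsilon]$ gives an exact complex in positive degrees, so $\mathrm{Ext}^i(k,k[\varepsilon])=0$ for $i\ge1$. Hence if neither $M$ nor $N$ is free then $p(M,N)=\infty$, and otherwise $p(M,N)\le0$. So $\text{Ext-index}(k[\varepsilon])=0$, although most pairs have infinitely many nonzero Ext's.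

**Definition (socle, Gorenstein).** The socle of a local ring $(A,\mathfrak m,k)$ is $\operatorname{soc}A=\{z\in A\mid \mathfrak mz=0\}$. A local ring is Gorenstein if it has finite injective dimension over itself.

We use the following textbook facts.

1. (F1) An Artinian local ring $A$ is Gorenstein if and only if $\operatorname{soc}A$ is one-dimensional over $k$. In that case $A$ is an injective $A$-module, every nonzero ideal of $A$ contains $\operatorname{soc}A$, the functor $(-)^*=\mathrm{Hom}_A(-,A)$ is exact and kills no nonzero f.g. module, and $N\cong N^{**}$ for every f.g. $N$.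
2. (F2) If $S$ is Gorenstein local of dimension $e$ with residue field $k$, then $\mathrm{Ext}^i_S(M,S)=0$ for all $i>e$ and all $M$, and $\mathrm{Ext}^e_S(k,S)\ne0$.
3. (F3) If $t$ is a nonzerodivisor in the maximal ideal of a local ring $S$, then $S$ is Gorenstein if and only if $S/tS$ is, and $\dim S=\dim S/tS+1$.
4. (F4) Every f.g. module over a Noetherian ring has a finite filtration whose factors are of the form $R/\mathfrak p$ with $\mathfrak p$ prime and containing the annihilator of the module.
5. (F5) For f.g. modules over a Noetherian ring, Ext commutes with localization.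

*Example.* $k[u,v]/(u^2,v^2)$ has basis $1,u,v,uv$ and socle $k\,uv$, so it is Gorenstein. In $k[u,v]/(u,v)^2$ the socle is $ku+kv$, so this ring is not.

**Definition (minimal syzygies).** Let $M$ be f.g. over a local ring $(R,\mathfrak m)$. A minimal free cover $F\to M$ is a surjection from a free module whose rank is the minimal number of generators of $M$. Its kernel is denoted $\Omega M$ and satisfies $\Omega M\subseteq\mathfrak mF$. Put $\Omega^0M=M$ and $\Omega^{n+1}M=\Omega(\Omega^nM)$.

*Example.* Over $k[\varepsilon]$ we have $\Omega k=\varepsilon k[\varepsilon]\cong k$.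

Dimension shifting gives $\mathrm{Ext}^i(\Omega M,N)\cong\mathrm{Ext}^{i+1}(M,N)$ and $\mathrm{Tor}_i(\Omega M,N)\cong\mathrm{Tor}_{i+1}(M,N)$ for $i\ge1$.

**Definition (trivial extension).** For a ring $C$ and a $C$-module $E$, the ring $C\ltimes E$ is $C\oplus E$ with $(z,\eta)(z',\eta')=(zz',z\eta'+z'\eta)$. In particular $E$ is an ideal with $E^2=0$.

*Example.* $k\ltimes k=k[\varepsilon]$.

## 2. Conjecture (P) and the results

The paper "On Ext-indices of ring extensions" by Saeed Nasseh and Yuji Yoshino, arXiv:0712.2866 (2007), is the source of the following statement.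

**Conjecture (P).** Let $R$ be a ring. If $R$ is of finite Ext-index, then so is the polynomial ring $R[x]$.

In plain words: if there is a uniform bound on the last nonvanishing Ext over $R$, whenever there is a last one, must there be such a bound over $R[x]$?

*Simplest cases.* For $R=k$ the answer is yes: the index goes from $0$ to $1$. More generally, if $R$ has finite global dimension $n$, then $R[x]$ has global dimension $n+1$, so its Ext-index is at most $n+1$. For $R=k[\varepsilon]$ we compute $\text{Ext-index}(k[\varepsilon][x])=1$ in Section 3. In general the answer is no.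

**Theorem 1.** For every field $k$ there is a local Noetherian $k$-algebra $R$ of dimension $1$ with $\text{Ext-index}(R)=0$ and $\text{Ext-index}(R[x])=\infty$. In particular (P) is false.

**Theorem 2.** For every field $k$ there is a Gorenstein local ring $S$ of dimension $1$ with residue field $k$ and $\text{Ext-index}(S)=1$, such that $\text{Ext-index}(S[x])=\infty$. Moreover $S$ has a minimal prime $\mathfrak p$ with $\text{Ext-index}(S_{\mathfrak p})=\infty$.

**Theorem 3.** Let $(A,\mathfrak m,k)$ be an Artinian Gorenstein local ring with elements $y_1,\dots,y_q\in\mathfrak m$, linearly independent modulo $\mathfrak m^2$, with $y_j\mathfrak m\subseteq\operatorname{soc}A$ and $q\ge3$. If $M,N$ are f.g. and $\mathrm{Tor}_i^A(M,N)=0$ for $i\gg0$, then $M$ or $N$ is free. Consequently $\text{Ext-index}(A)=0$.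

**Theorem 4.** (a) For every ring $R\neq 0$, $\text{Ext-index}(R[x])\ge1+\text{Ext-index}(R)$, and $\text{Ext-index}(R[x])\ge1+\text{Ext-index}(R_f)$ for every non-nilpotent $f\in R$. (b) If $R$ is Gorenstein local of finite Ext-index, then $\text{Ext-index}(R[[x]])=\text{Ext-index}(R)+1$.

Part (a) contains the converse of (P). Part (b) says that the analogue of (P) for power series holds for Gorenstein local rings.

## 3. Reduction modulo a regular element, and where it stops for $R[x]$

To compare $R[x]$ with $R=R[x]/(x)$ we first need to know what killing a nonzerodivisor does to Ext.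

**Lemma 5.** Let $g$ be a nonzerodivisor of $\Lambda$ with $\Lambda'=\Lambda/g\Lambda\ne0$. Let $M,N$ be f.g. $\Lambda'$-modules, not all $\mathrm{Ext}^i_{\Lambda'}(M,N)$ zero, with $p=p^{\Lambda'}(M,N)<\infty$. Then $p^\Lambda(M,N)=p+1$. Hence $\text{Ext-index}(\Lambda)\ge1+\text{Ext-index}(\Lambda')$.

*Proof.* **Step 1: an exact sequence relating the two Ext's.** We show that for every $n\ge1$ there is an exact sequence
$$\mathrm{Ext}^n_{\Lambda'}(M,N)\to\mathrm{Ext}^n_\Lambda(M,N)\to\mathrm{Ext}^{n-1}_{\Lambda'}(M,N)\to\mathrm{Ext}^{n+1}_{\Lambda'}(M,N).\tag{1}$$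
Let $I^\bullet$ be an injective resolution of $N$ over $\Lambda$ and $J^\bullet=\mathrm{Hom}_\Lambda(\Lambda',I^\bullet)$. Each $J^n$ is an injective $\Lambda'$-module, and $\mathrm{Hom}_\Lambda(M,I^\bullet)=\mathrm{Hom}_{\Lambda'}(M,J^\bullet)$, so $\mathrm{Ext}^n_\Lambda(M,N)=H^n(\mathrm{Hom}_{\Lambda'}(M,J^\bullet))$. The cohomology of $J^\bullet$ is $\mathrm{Ext}^\bullet_\Lambda(\Lambda',N)$. Computed from $0\to\Lambda\xrightarrow{g}\Lambda\to\Lambda'\to0$, and because $gN=0$, it is $N$ in degrees $0$ and $1$ and zero in other degrees.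

Let $Z=\ker(J^1\to J^2)$ and $W=\operatorname{im}(J^0\to J^1)$. We have exact sequences
$$0\to N\to J^0\to W\to0,\qquad 0\to W\to Z\to N\to0,\qquad 0\to Z\to J^1\to J^2\to\cdots.$$
The first gives $\mathrm{Ext}^m_{\Lambda'}(M,W)\cong\mathrm{Ext}^{m+1}_{\Lambda'}(M,N)$ for $m\ge1$, and it identifies the cokernel of $\mathrm{Hom}(M,J^0)\to\mathrm{Hom}(M,W)$ with $\mathrm{Ext}^1_{\Lambda'}(M,N)$. The third is an injective resolution of $Z$.

For $n\ge2$ the third sequence gives $\mathrm{Ext}^n_\Lambda(M,N)=\mathrm{Ext}^{n-1}_{\Lambda'}(M,Z)$. The second sequence gives the exact sequence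
$$\mathrm{Ext}^{n-1}_{\Lambda'}(M,W)\to\mathrm{Ext}^{n-1}_{\Lambda'}(M,Z)\to\mathrm{Ext}^{n-1}_{\Lambda'}(M,N)\to\mathrm{Ext}^{n}_{\Lambda'}(M,W),$$
which is (1) after replacing the outer terms.

For $n=1$, $\mathrm{Ext}^1_\Lambda(M,N)$ is $\mathrm{Hom}(M,Z)$ modulo the image of $\mathrm{Hom}(M,J^0)$. That image lies in $\mathrm{Hom}(M,W)$. Dividing the first two terms of $0\to\mathrm{Hom}(M,W)\to\mathrm{Hom}(M,Z)\to\mathrm{Hom}(M,N)\to\mathrm{Ext}^1_{\Lambda'}(M,W)$ by it yields (1) for $n=1$.

**Step 2: reading off $p^\Lambda(M,N)$.** For $n\ge p+2$ the first and third terms of (1) vanish, so $\mathrm{Ext}^n_\Lambda(M,N)=0$. For $n=p+1$ the two outer terms vanish, so $\mathrm{Ext}^{p+1}_\Lambda(M,N)\cong\mathrm{Ext}^p_{\Lambda'}(M,N)\ne0$. Hence $p^\Lambda(M,N)=p+1$.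

**Step 3: the inequality.** F.g. $\Lambda'$-modules are f.g. over $\Lambda$. Since $p^{\Lambda'}(\Lambda',\Lambda')=0$, the supremum defining $\text{Ext-index}(\Lambda')$ may be taken over pairs with some nonzero Ext. Each such pair with finite $p$ contributes $p+1$ to $\text{Ext-index}(\Lambda)$. $\square$

Lemma 5 bounds the index from below. An upper bound is available when the element lies in the maximal ideal of a Gorenstein local ring.

**Proposition 6.** Let $(S,\mathfrak n)$ be Gorenstein local of dimension $e$, let $t\in\mathfrak n$ be $S$-regular, $A=S/tS$, and suppose $\beta:=\text{Ext-index}(A)<\infty$. Then $\text{Ext-index}(S)=\beta+1=e$.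

*Proof.* **Step 1: replace $M,N$ by modules on which $t$ is regular.** Let $p^S(M,N)<\infty$. Note $e\ge1$. Let $M'=\Omega M$, $N'=\Omega N$, with $0\to N'\to G\to N\to0$ and $G$ free. For $i>e$ the groups $\mathrm{Ext}^i_S(M,G)$ and $\mathrm{Ext}^{i+1}_S(M,G)$ vanish by (F2), so
$$\mathrm{Ext}^i_S(M,N)\cong\mathrm{Ext}^{i+1}_S(M,N')\cong\mathrm{Ext}^i_S(M',N')\qquad(i>e).$$
If $M'=0$ or $N'=0$, these vanish. Otherwise $M',N'$ are nonzero submodules of free modules, so $t$ is regular on both.

**Step 2: pass to $A$.** Since $t$ is regular on $S$ and on $M'$, reducing a free resolution of $M'$ modulo $t$ gives a free resolution of $M'/tM'$ over $A$. Therefore $\mathrm{Ext}^i_S(M',N'/tN')\cong\mathrm{Ext}^i_A(M'/tM',N'/tN')$. The sequence $0\to N'\xrightarrow{t}N'\to N'/tN'\to0$ gives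
$$\mathrm{Ext}^i_S(M',N')\xrightarrow{t}\mathrm{Ext}^i_S(M',N')\to\mathrm{Ext}^i_A(M'/tM',N'/tN')\to\mathrm{Ext}^{i+1}_S(M',N').$$
For $i\gg0$ the outer terms vanish, so the $\mathrm{Ext}_A$ term vanishes for $i\gg0$. By definition of $\beta$ it vanishes for all $i>\beta$.

**Step 3: Nakayama.** So for $i>\beta$, multiplication by $t\in\mathfrak n$ is surjective on the f.g. module $\mathrm{Ext}^i_S(M',N')$, which is therefore zero. With Step 1, $\mathrm{Ext}^i_S(M,N)=0$ for $i>\max(\beta,e)$. Hence $\text{Ext-index}(S)\le\max(\beta,e)$.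

**Step 4: the exact value.** By Lemma 5, $\beta+1\le\text{Ext-index}(S)\le\max(\beta,e)$, so $\beta+1\le e$. On the other hand $A$ is Gorenstein of dimension $e-1$ by (F3), and (F2) gives $p^A(A/\mathfrak nA,A)=e-1$, so $\beta\ge e-1$. Thus $\beta=e-1$, and $e=\beta+1\le\text{Ext-index}(S)\le\max(e-1,e)=e$. $\square$

*Proof of Theorem 4(b).* Let $R$ be Gorenstein local with $\text{Ext-index}(R)<\infty$. Then $R[[x]]$ is local, $x$ is a nonzerodivisor in its maximal ideal, and $R[[x]]/(x)=R$, so $R[[x]]$ is Gorenstein by (F3). Proposition 6 with $t=x$ gives the claim. $\square$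

*Example: $k[\varepsilon][x]$.* Let $Q=k[\varepsilon][x]$. A maximal ideal of $Q$ contains the nilpotent element $\varepsilon$, so it has the form $\mathfrak n=(\varepsilon,P)$ with $P\in k[x]$ irreducible. The ring $Q_{\mathfrak n}/PQ_{\mathfrak n}$ is $\kappa[\varepsilon]$ with $\kappa=k[x]/(P)$. This is Artinian Gorenstein of Ext-index $0$ by Section 1. As $P$ is regular, Proposition 6 gives $\text{Ext-index}(Q_{\mathfrak n})=1$. Now let $p^Q(M,N)<\infty$. By (F5), $\mathrm{Ext}^i_Q(M,N)_{\mathfrak n}=0$ for $i\ge2$ and every maximal $\mathfrak n$, hence $\mathrm{Ext}^i_Q(M,N)=0$ for $i\ge2$. With Lemma 5, $\text{Ext-index}(Q)=1$.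

*Where this stops for $R[x]$.* A natural attempt at (P) for Gorenstein local $R$ is to repeat the proof of Proposition 6 with $x\in R[x]$ in place of $t$. Steps 1 and 2 go through: one finds that $x$ acts surjectively on $W=\mathrm{Ext}^i_{R[x]}(M',N')$ for $i>\text{Ext-index}(R)$. Step 3 does not. Take a nonnilpotent $f\in R$. On the nonzero f.g. $R[x]$-module $R[x]/(fx-1)\cong R_f$ the element $x$ acts bijectively, with inverse $f$, so surjectivity of $x$ does not force a f.g. $R[x]$-module to vanish. For $k[\varepsilon][x]$ the trouble did not arise because every maximal ideal lies over $(\varepsilon)$. But already for $V=k[t]_{(t)}$ the ideal $(tx-1)$ of $V[x]$ is maximal, since $V[x]/(tx-1)=k(t)$, and it does not contain the maximal ideal of $V$.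

## 4. The quotient $R[x]/(fx-1)=R_f$

The modules that broke Step 3 now become the main tool: $R[x]$ has every $R_f$ as a quotient by a nonzerodivisor.

*Proof of Theorem 4(a).* Let $f\in R$. If $h\in R[x]$ is nonzero with lowest nonzero coefficient $h_n$ in degree $n$, then the coefficient of $(fx-1)h$ in degree $n$ is $-h_n\neq0$. So $fx-1$ is a nonzerodivisor, and $R[x]/(fx-1)=R_f$ is nonzero exactly when $f$ is not nilpotent. Also $x$ is a nonzerodivisor with $R[x]/(x)=R$. Lemma 5 gives
$$\text{Ext-index}(R[x])\ge1+\text{Ext-index}(R_f)\ (f\text{ not nilpotent}),\qquad \text{Ext-index}(R[x])\ge1+\text{Ext-index}(R).\tag{2}$$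
$\square$

By (2), to disprove (P) it is enough to find $R$ of finite Ext-index and $t\in R$ with $\text{Ext-index}(R_t)=\infty$. Is that conceivable? One might try to transport a pair $M_t,N_t$ over $R_t$ with finite $p$ back to $R$, and bound it by $\text{Ext-index}(R)$. The obstacle is that $\mathrm{Ext}^i_R(M,N)$ may be nonzero for infinitely many $i$ and killed by powers of $t$; then $p^R(M,N)=\infty$ and the pair is invisible over $R$.

*Example.* Let $V=k[t]_{(t)}$ and $R_0=V[y]/(y^2,ty)=V\oplus ky$, with maximal ideal $\mathfrak m_0=tV\oplus ky$ and $(R_0)_t=k(t)$. Take $M=N=V=R_0/(y)$. After inverting $t$ this is the pair $k(t),k(t)$, with $p=0$. Over $R_0$ we have $yR_0\cong k$, and $tV=tR_0\cong R_0/(y)=V$ since the annihilator of $t$ is $ky$. So $\Omega V=k$ and $\Omega k=\mathfrak m_0\cong V\oplus k$, whence for $i\ge1$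
$$\mathrm{Ext}^{i+1}(V,V)\cong\mathrm{Ext}^i(k,V),\qquad \mathrm{Ext}^{i+1}(k,V)\cong\mathrm{Ext}^i(V,V)\oplus\mathrm{Ext}^i(k,V).$$
Moreover $\mathrm{Ext}^1(k,V)$ is the cokernel of $\mathrm{Hom}(R_0,V)\to\mathrm{Hom}(\mathfrak m_0,V)$. Since $\mathrm{Hom}(k,V)=0$, the target is $\mathrm{Hom}(tV,V)\cong V$ via $h\mapsto h(t)$, and the image is $tV$. So $\mathrm{Ext}^1(k,V)\cong k\neq0$. Then $\mathrm{Ext}^i(k,V)\ne0$ for all $i\ge1$, hence $\mathrm{Ext}^i(V,V)\neq0$ for all $i\ge2$, and all of these are killed by $t$. So $p^{R_0}(V,V)=\infty$.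

The element $y$, killed by the whole maximal ideal, makes Ext's nonzero forever. It disappears when $t$ is inverted. The plan is therefore to find a $V$-algebra $C$ such that $B=C_t$ has infinite Ext-index, and then to adjoin such a $y$ to $C$.

## 5. An Artinian ring $B=C_t$ of infinite Ext-index

To make $\text{Ext-index}(B)=\infty$ we want one module $M$ whose free resolution has differentials $\Phi_1,\Phi_2,\dots$ that change with $i$, and test modules $N_q$ that see a degeneration of $\Phi_i$ only at $i=q$. A parameter $t$ of infinite multiplicative order serves this purpose.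

Let $V=k[t]_{(t)}$, $K=k(t)$, and
$$C=V[a,b,c,d]\big/\big(a^2,\ b^2,\ c^2,\ d^2,\ bc,\ bd+t\,ab,\ cd+ac,\ (a,b,c,d)^3\big),$$
graded with $V$ in degree $0$ and $a,b,c,d$ in degree $1$. Then $C_0=V$ and $C_1$ is free on $a,b,c,d$. Of the ten quadratic monomials, $a^2,b^2,c^2,d^2,bc$ vanish, $bd=-t\,ab$ and $cd=-ac$, so $C_2$ is free on $ab,ac,ad$. So $C$ is free over $V$ of rank $8$. The ideal $(a,b,c,d)$ is nilpotent with quotient $V$, so $C$ is local with maximal ideal $\mathfrak m_C=(t,a,b,c,d)$ and residue field $k$. Put $B=C_t=C\otimes_VK$. This is an Artinian local $K$-algebra with $\dim_K B_0,B_1,B_2=1,4,3$.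

**Lemma 7.** $\text{Ext-index}(B)=\infty$. More precisely, there are f.g. $B$-modules $M$ and $N_q$ $(q\ge1)$ with $p^B(M,N_q)=q$.

*Proof.* For $i\ge1$ let
$$\Phi_i=\begin{pmatrix}a&t^ib\\ c&d\end{pmatrix}:B^2\to B^2 .$$

**Step 1: consecutive maps compose to zero.** This is what the relations are for:
$$\Phi_i\Phi_{i+1}=\begin{pmatrix}a^2+t^ibc&t^i(t\,ab+bd)\\ ac+cd&t^{i+1}bc+d^2\end{pmatrix}=0.$$

**Step 2: exactness.** We show $\ker\Phi_i=\operatorname{im}\Phi_{i+1}$ for all $i\geq 1$, by counting dimensions degree by degree. On $B_0^2=K^2$ the map $\Phi_i$ is injective, because its columns $(a,c)$ and $(t^ib,d)$ are linearly independent over $K$. On $B_1^2$ we have $\Phi_i(u,v)=(au+t^ibv,\ cu+dv)$, so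
$$\begin{aligned}
(a,0)&\mapsto(0,ac), & (0,a)&\mapsto(t^iab,ad),\\
(b,0)&\mapsto(ab,0), & (0,b)&\mapsto(0,-t\,ab),\\
(c,0)&\mapsto(ac,0), & (0,c)&\mapsto(0,-ac),\\
(d,0)&\mapsto(ad,-ac), & (0,d)&\mapsto(-t^{i+1}ab,0).
\end{aligned}$$
The span contains $(ab,0)$, $(ac,0)$, $(0,ac)$, then $(ad,0)$, then $(0,ab)$ because $t$ is invertible in $K$, and then $(0,ad)$. So $\Phi_i$ maps $B_1^2$ (dimension $8$) onto $B_2^2$ (dimension $6$), and its kernel there has dimension $2$. Now compare $\ker\Phi_i$ with $\operatorname{im}\Phi_{i+1}$: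

- in degree $0$ both are $0$;
- in degree $1$ the kernel has dimension $2$, the image is $\Phi_{i+1}(B_0^2)$ of dimension $2$, and the image is contained in the kernel by Step 1;
- in degree $2$ both are all of $B_2^2$, since $B_3=0$ and $\Phi_{i+1}(B_1^2)=B_2^2$.

Hence $\cdots\to B^2\xrightarrow{\Phi_2}B^2\xrightarrow{\Phi_1}B^2$ is a free resolution of $M=\operatorname{coker}\Phi_1$.

**Step 3: the test modules.** For $q\ge1$ let $N_q=K[\varepsilon]/(\varepsilon^2)$, a $B$-module through the $K$-algebra map $a\mapsto t^q\varepsilon$, $b,c,d\mapsto\varepsilon$. The map is well defined because every defining relation of $B$ is homogeneous of degree $\ge2$ in $a,b,c,d$ and $\varepsilon^2=0$. Applying $\mathrm{Hom}_B(-,N_q)$ to the resolution gives a complex with terms $N_q^2$ and maps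
$$\delta_i=\varepsilon\varphi_i^T:N_q^2\to N_q^2,\qquad \varphi_i=\begin{pmatrix}t^q&t^i\\1&1\end{pmatrix},\qquad \det\varphi_i=t^q-t^i,$$
and $\mathrm{Ext}^i_B(M,N_q)=\ker\delta_{i+1}/\operatorname{im}\delta_i$ for $i\ge1$. Write an element of $N_q^2$ as $\xi+\varepsilon\eta$ with $\xi,\eta\in K^2$. Then $\delta_i(\xi+\varepsilon\eta)=\varepsilon\,\varphi_i^T\xi$.

**Step 4: the computation.** Since the powers of $t$ are distinct in $K=k(t)$, $\varphi_i$ is invertible for $i\ne q$. In that case $\ker\delta_i=\operatorname{im}\delta_i=\varepsilon N_q^2$, of $K$-dimension $2$. For $i=q$ the matrix $\varphi_q$ has rank $1$, so $\dim_K\operatorname{im}\delta_q=1$. If $i>q$, then $i\ne q$ and $i+1\ne q$, so $\mathrm{Ext}^i_B(M,N_q)=\varepsilon N_q^2/\varepsilon N_q^2=0$. And $\dim_K\mathrm{Ext}^q_B(M,N_q)=\dim\ker\delta_{q+1}-\dim\operatorname{im}\delta_q=2-1=1$. So $p^B(M,N_q)=q$. $\square$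

## 6. Adjoining an element killed by the maximal ideal: proof of Theorem 1

Now we adjoin $y$ as in the example of Section 4. Let
$$R=C[y]/(y^2,ty,ay,by,cy,dy)=C\oplus ky .$$
It is Noetherian local with maximal ideal $\mathfrak m=\mathfrak m_C\oplus ky$, where $\mathfrak m_C$ and $ky$ are both ideals of $R$, $ky\cong k$, and $y\mathfrak m=0$. Since $R$ is finite over $V\subseteq R$, $\dim R=\dim V=1$. Since $ty=0$, $R_t=C_t=B$.

**Lemma 8.** $\text{Ext-index}(R)=0$.

*Proof.* Let $M,N$ be nonzero f.g. with $p^R(M,N)<\infty$. If $M$ is free, then $p^R(M,N)\le0$. Let $M$ be non-free. The aim is to show that all $\mathrm{Ext}^i_R(M,N)$ with $i\ge1$ vanish.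

**Step 1: $k$ is a direct summand of $\Omega^2M$.** Let $F_0\to M$ and $F_1\to Z:=\Omega M$ be minimal free covers, so $Z\subseteq\mathfrak mF_0$. As $M$ is not free, $Z\ne0$ and $F_1\neq0$. Now
$$\Omega^2M=\ker(F_1\to Z)\subseteq\mathfrak mF_1=\mathfrak m_CF_1\oplus yF_1 .$$
The image of $yF_1$ in $Z$ is $yZ\subseteq y\mathfrak mF_0=0$, so $yF_1\subseteq\Omega^2M$. By the modular law $\Omega^2M=yF_1\oplus(\Omega^2M\cap\mathfrak m_CF_1)$. Finally $yF_1$ is a nonzero direct sum of copies of $k$.

**Step 2: $\mathrm{Ext}^i_R(k,N)=0$ for $i\gg0$.** By Step 1, for $i\ge1$, $\mathrm{Ext}^i_R(k,N)$ is a direct summand of $\mathrm{Ext}^i_R(\Omega^2M,N)\cong\mathrm{Ext}^{i+2}_R(M,N)$, which vanishes for $i\gg0$.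

**Step 3: $\mathrm{Ext}^i_R(k,N)=0$ for all $i\ge1$.** Since $k\cong ky$ is a direct summand of $\mathfrak m=\Omega k$, for $i\ge1$ the module $\mathrm{Ext}^i_R(k,N)$ is a direct summand of $\mathrm{Ext}^i_R(\mathfrak m,N)\cong\mathrm{Ext}^{i+1}_R(k,N)$. So vanishing in degree $i+1$ implies vanishing in degree $i$. Descend from Step 2.

**Step 4: $\mathrm{Ext}^i_R(L,N)=0$ for all $i\ge1$ and all f.g. $L$.** By (F4) it suffices to treat $L=R/\mathfrak p$. If the claim fails for some prime, choose $\mathfrak p$ maximal among the primes for which it fails. By Step 3, $\mathfrak p\ne\mathfrak m$; pick $z\in\mathfrak m\setminus\mathfrak p$. By (F4), $R/(\mathfrak p+zR)$ is filtered by modules $R/\mathfrak p'$ with $\mathfrak p'\supsetneq\mathfrak p$, so $\mathrm{Ext}^j_R(R/(\mathfrak p+zR),N)=0$ for all $j\ge1$. The sequence $0\to R/\mathfrak p\xrightarrow{z}R/\mathfrak p\to R/(\mathfrak p+zR)\to0$ gives, for $i\ge1$, the exact sequence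
$$\mathrm{Ext}^i_R(R/\mathfrak p,N)\xrightarrow{z}\mathrm{Ext}^i_R(R/\mathfrak p,N)\to\mathrm{Ext}^{i+1}_R(R/(\mathfrak p+zR),N)=0 .$$
By Nakayama's lemma $\mathrm{Ext}^i_R(R/\mathfrak p,N)=0$ for all $i\ge1$, a contradiction.

Applying Step 4 to $L=M$ gives $p^R(M,N)\le0$. As $p^R(R,R)=0$, $\text{Ext-index}(R)=0$. $\square$

*Proof of Theorem 1.* $R$ is a local Noetherian $k$-algebra of dimension $1$, and $\text{Ext-index}(R)=0$ by Lemma 8. Since $R[x]/(tx-1)=R_t=B$, Lemma 7 and (2) give $\text{Ext-index}(R[x])=\infty$. Explicitly, viewing $M$ and $N_q$ from Lemma 7 as $R[x]$-modules, Lemma 5 gives $p^{R[x]}(M,N_q)=q+1$ for all $q\ge1$. So (P) is false. $\square$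

## 7. Tor over Artinian Gorenstein rings with three almost-socle generators

Can the counterexample be Gorenstein? The device of Section 6 cannot be used directly. A Gorenstein local ring of dimension $1$ has a nonzerodivisor in its maximal ideal $\mathfrak m$, so no nonzero $y$ satisfies $y\mathfrak m=0$. Proposition 6 lets us work instead in $A=S/tS$, which is Artinian Gorenstein. But there $k$ cannot be a proper direct summand of $\mathfrak m$: a summand $\cong k$ lies in the one-dimensional socle, so it equals $\operatorname{soc}A$, and the complementary ideal meets the socle in $0$, hence is $0$ by (F1).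

What survives is a weaker condition: $y\mathfrak m\subseteq\operatorname{soc}A$. Modulo the socle such a $y$ is killed by the maximal ideal. The argument of Section 6 then works up to an error measured by ranks of free modules, and having three independent such elements is enough to absorb the error. This is Theorem 3.

*Proof of Theorem 3.* All tensor products are over $A$.

**Step 1: splitting the maximal ideal modulo the socle.** Let $\operatorname{soc}A=(s)$. If $\mathfrak m^2=0$, then $\operatorname{soc}A=\mathfrak m$ would have dimension $\ge q\ge2$, which is impossible. So $\mathfrak m^2\ne0$, and $s\in\mathfrak m^2$ by (F1). Let $\bar A=A/(s)$ and $\bar{\mathfrak m}=\mathfrak m/(s)$; then $\bar{\mathfrak m}/\bar{\mathfrak m}^2=\mathfrak m/\mathfrak m^2$. Let $\bar Y\subseteq\bar{\mathfrak m}$ be the ideal of $\bar A$ generated by the images of the $y_j$. Since $y_j\mathfrak m\subseteq(s)$, we have $\bar Y\bar{\mathfrak m}=0$, so $\bar Y$ is a $k$-space spanned by these images. As the $y_j$ are independent modulo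 $\mathfrak m^2$, $\dim_k\bar Y=q$ and $\bar Y\cap\bar{\mathfrak m}^2=0$.

Let $\bar{\mathfrak n}$ be the preimage in $\bar{\mathfrak m}$ of a $k$-complement of the image of $\bar Y$ in $\bar{\mathfrak m}/\bar{\mathfrak m}^2$. It is an ideal, because $\bar{\mathfrak m}\bar{\mathfrak n}\subseteq\bar{\mathfrak m}^2\subseteq\bar{\mathfrak n}$. Clearly $\bar Y+\bar{\mathfrak n}=\bar{\mathfrak m}$. An element of $\bar Y\cap\bar{\mathfrak n}$ has image $0$ in $\bar{\mathfrak m}/\bar{\mathfrak m}^2$, so it lies in $\bar Y\cap\bar{\mathfrak m}^2=0$. Thus $\bar{\mathfrak m}=\bar Y\oplus\bar{\mathfrak n}$ as ideals.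

**Step 2: set-up.** Suppose neither $M$ nor $N$ is free, and $\mathrm{Tor}^A_j(M,N)=0$ for $j>h$, where $h\ge0$. Let $M_i=\Omega^iM$, $N_j=\Omega^jN$, with minimal covers $F_i\to M_i$, $G_j\to N_j$ of ranks $r_i,u_j$. All these ranks are positive. Indeed, if some $M_i=0$, take the least such $i$; $i\ge1$ since $M\neq 0$, and $M_{i-1}$ is free and nonzero. If $i=1$, $M$ is free, which is excluded. If $i\ge2$, then $M_{i-1}\subseteq\mathfrak mF_{i-2}$ is killed by $s$, which a nonzero free module is not. The same applies to $N$.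

Fix $i\ge h$ and $j\ge0$, and put $P=M_{i+1}\subseteq\mathfrak mF_i$, $Q=N_{j+1}\subseteq\mathfrak mG_j$. Then $sP=0$ and $sQ=0$, and by dimension shifting in both variables $\mathrm{Tor}^A_1(P,Q)=\mathrm{Tor}^A_{i+j+3}(M,N)=0$. Let $F=F_{i+1}$ and $\bar F=F/sF$. As $sP=0$, the cover $F\to P$ factors through $\bar F\to P$; let
$$L=\ker(\bar F\to P)=\Omega P/sF\subseteq\bar{\mathfrak m}\bar F .$$

**Step 3: $L\otimes Q\to\bar F\otimes Q$ is injective.** Since $sQ=0$, $\bar F\otimes Q=F\otimes Q$. The composite $\Omega P\otimes Q\to L\otimes Q\to F\otimes Q$ is injective because $\mathrm{Tor}_1^A(P,Q)=0$, and its first map is surjective. So if an element of $L\otimes Q$ maps to $0$, any lift of it to $\Omega P\otimes Q$ maps to $0$, hence is $0$, and so the element is $0$.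

**Step 4: a large $k$-summand $U$ of $L$.** The module $\bar Y\bar F$ is a $k$-space of dimension $q\,r_{i+1}$. The map $\bar F\to P$ carries it into
$$\sum_ly_lP\subseteq\sum_ly_l\mathfrak mF_i\subseteq sF_i,$$
a $k$-space of dimension $r_i$. So $U:=L\cap\bar Y\bar F$, the kernel of this $k$-linear map, satisfies $\dim_kU\ge q\,r_{i+1}-r_i$. Choose a vector space complement $U'$ of $U$ in $\bar Y\bar F$; it is a submodule because $\mathfrak m$ kills $\bar Y\bar F$. By Step 1,
$$\bar{\mathfrak m}\bar F=\bar Y\bar F\oplus\bar{\mathfrak n}\bar F=U\oplus(U'\oplus\bar{\mathfrak n}\bar F)$$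
as modules. Since $U\subseteq L\subseteq\bar{\mathfrak m}\bar F$, the modular law shows that $U$ is a direct summand of $L$.

**Step 5: the rank inequality.** By Steps 3 and 4 the composite $U\otimes Q\to L\otimes Q\to\bar F\otimes Q=Q^{r_{i+1}}$ is injective. Its source is $U\otimes_kQ/\mathfrak mQ$, of dimension $\dim_k U\cdot u_{j+1}$. As $U\subseteq\bar Y\bar F$, its image lies in
$$\Big(\sum_ly_lQ\Big)^{r_{i+1}}\subseteq\Big(\sum_ly_l\mathfrak mG_j\Big)^{r_{i+1}}\subseteq(sG_j)^{r_{i+1}},$$
of dimension $r_{i+1}u_j$. Therefore $(q\,r_{i+1}-r_i)\,u_{j+1}\le r_{i+1}u_j$, that is,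
$$q\le\frac{r_i}{r_{i+1}}+\frac{u_j}{u_{j+1}}\qquad\text{for all } i\ge h,\ j\ge0.\tag{3}$$

**Step 6: contradiction.** A sequence of positive integers cannot strictly decrease forever. So there are $i\ge h$ with $r_{i+1}\ge r_i$ and $j\ge0$ with $u_{j+1}\ge u_j$. For these, (3) gives $q\le2$, contrary to $q\ge3$. Hence $M$ or $N$ is free.

**Step 7: from Tor to Ext.** Let $p^A(M,N)<\infty$ with $M,N$ f.g. and nonzero. As $A$ is injective and $N\cong N^{**}=\mathrm{Hom}_A(N^*,A)$,
$$\mathrm{Ext}^i_A(M,N)\cong\mathrm{Hom}_A(\mathrm{Tor}^A_i(M,N^*),A).$$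
Since $\mathrm{Hom}_A(-,A)$ kills no nonzero f.g. module, $\mathrm{Tor}_i^A(M,N^*)=0$ for $i\gg0$. So $M$ is free, or $N^*$ is free and then $N\cong N^{**}$ is free. Free $A$-modules of finite rank are projective and injective, so $p^A(M,N)\le0$. With $p^A(A,A)=0$, $\text{Ext-index}(A)=0$. $\square$

*Remark on $q\ge3$.* The Tor statement fails for $q=2$. In $A=k[u,v]/(u^2,v^2)$ the elements $u,v$ satisfy the other hypotheses, since $u\mathfrak m=v\mathfrak m=k\,uv=\operatorname{soc}A$. The resolution of $A/u$ has all differentials equal to $u$, and on $A/v=k[u]/(u^2)$ it becomes exact in positive degrees. So $\mathrm{Tor}^A_i(A/u,A/v)=0$ for all $i\ge1$, and neither module is free. This does not show that $q\ge3$ is needed for $\text{Ext-index}(A)=0$. In fact this $A$ has Ext-index $0$. It is a complete intersection, and complete intersections are among the known examples of rings of finite Ext-index listed with the problem. Moreover, over an Artinian Gorenstein local ring a finite Ext-index must be $0$. Indeed, dualizing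 a surjection from a free module onto $M^*$ embeds $M$ in a free module; if $M'$ is the quotient, then $\mathrm{Ext}^{i+1}(M',N)\cong\mathrm{Ext}^i(M,N)$ for $i\ge1$, so a pair with finite $p(M,N)\ge1$ would produce one with $p(M',N)=p(M,N)+1$, and so on without bound. Nothing is claimed about the Ext-index for $q\le2$ in general.

## 8. The trivial extension $D=C\ltimes\mathrm{Hom}_V(C,V)$

For a Gorenstein $S$ with $S_t$ containing the bad behavior of $B$, we first replace $C$ by a $V$-algebra whose fibers have simple socle.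

Keep $V,K,C,B,\Phi_i,N_q$ from Section 5. Let $E=\mathrm{Hom}_V(C,V)$ and $D=C\ltimes E$, free of rank $16$ over $V$. Let $\mathfrak a$ be the kernel of $D\to C\to C_0=V$. So $D=V\oplus\mathfrak a$ and $\mathfrak a=C_1\oplus C_2\oplus E$. Let $s\in E\subset\mathfrak a$ be the projection $C\to C_0=V$. For $z\in C$ of positive degree, $(zs)(w)=s(zw)=0$ for all $w\in C$. As also $E^2=0$, we have $\mathfrak as=0$.

Write $C_\circ=C/tC$, $E_\circ=E/tE=\mathrm{Hom}_k(C_\circ,k)$, $D_\circ=D/tD=C_\circ\ltimes E_\circ$ and $\mathfrak a_\circ=\mathfrak a/t\mathfrak a$, the maximal ideal of $D_\circ=k\oplus\mathfrak a_\circ$. We also write $s$ for its image in $E_\circ$. Finally $D_K=D\otimes_VK=B\ltimes B^*$ with $B^*=\mathrm{Hom}_K(B,K)$.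

**Lemma 9.** (a) $\operatorname{soc}D_\circ=ks$. (b) $\text{Ext-index}(D_K)=\infty$.

*Proof of (a).* Let $(z,\eta)\in D_\circ$ be killed by $\mathfrak a_\circ$. Then $zE_\circ=0$. If $z\ne0$, some $\theta\in E_\circ$ has $\theta(z)\ne0$, and then $(z\theta)(1)=\theta(z)\ne0$, a contradiction. So $z=0$. Next, $w\eta=0$ for every $w$ in the maximal ideal of $C_\circ$, so $\eta(w)=(w\eta)(1)=0$. Hence $\eta$ vanishes on that maximal ideal and $\eta=\eta(1)s$. Conversely $\mathfrak a_\circ s=0$, and $s\neq0$ in $E_\circ$.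

*Proof of (b).* The plan is to show that the complex of the $\Phi_i$ stays exact over $D_K=B\oplus B^*$. On $B$ this is Lemma 7; on $B^*$ it is dual to the exactness of the transposed complex.

**Step 1: the transposed complex is exact, $\operatorname{im}\Phi_i^T=\ker\Phi_{i+1}^T$ on $B^2$.** We have $\Phi_{i+1}^T\Phi_i^T=(\Phi_i\Phi_{i+1})^T=0$. The map $\Phi_i^T(u,v)=(au+cv,\ t^ibu+dv)$ is injective on $B_0^2$, because $(a,t^ib)$ and $(c,d)$ are independent over $K$. On $B_1^2$,
$$\begin{aligned}
(a,0)&\mapsto(0,t^iab), & (b,0)&\mapsto(ab,0), & (c,0)&\mapsto(ac,0),\\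
(d,0)&\mapsto(ad,-t^{i+1}ab), & (0,a)&\mapsto(ac,ad), & (0,c)&\mapsto(0,-ac).
\end{aligned}$$
These six images span $B_2^2$: we read off $(0,ab),(ab,0),(ac,0),(0,ac)$, then $(ad,0)$ and $(0,ad)$. So $\Phi_i^T:B_1^2\to B_2^2$ is onto with $2$-dimensional kernel. Comparing $\operatorname{im}\Phi_i^T$ with $\ker\Phi_{i+1}^T$: in degree $0$ both are $0$; in degree $1$ both have dimension $2$ and the first is contained in the second; in degree $2$ both are $B_2^2$.

**Step 2: exactness on $B^*$.** Identify $(B^*)^2$ with $(B^2)^*$. For $(\theta_1,\theta_2)\in(B^*)^2$, the element $\Phi_i(\theta_1,\theta_2)=(a\theta_1+t^ib\theta_2,\ c\theta_1+d\theta_2)$ sends $(u,v)$ to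
$$\theta_1(au+cv)+\theta_2(t^ibu+dv)=(\theta_1,\theta_2)\big(\Phi_i^T(u,v)\big).$$
So $\Phi_i$ on $(B^*)^2$ is the $K$-dual of $\Phi_i^T$ on $B^2$. Dualizing Step 1, $\ker\Phi_i=\operatorname{im}\Phi_{i+1}$ on $(B^*)^2$.

**Step 3: conclusion.** As a $B$-module $D_K=B\oplus B^*$, so $\cdots\to D_K^2\xrightarrow{\Phi_2}D_K^2\xrightarrow{\Phi_1}D_K^2$ is exact, and it is a free resolution over $D_K$ of $\tilde M=\operatorname{coker}(\Phi_1|D_K^2)$. View $N_q$ as a $D_K$-module via $D_K\to B$. Applying $\mathrm{Hom}_{D_K}(-,N_q)$ gives the same complex $(N_q^2,\delta_i)$ as in Lemma 7, so $p^{D_K}(\tilde M,N_q)=q$ for every $q\ge1$. $\square$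

## 9. A Gorenstein local domain of failure: the ring $S$ and the proof of Theorem 2

We want $y_1,y_2,y_3$ that at $t=0$ satisfy the hypotheses of Theorem 3, and that split off from $D_K$ once $t$ is inverted. Theorem 3 calls for $y_j^2=s$ at $t=0$, and splitting off calls for idempotents when $t\neq0$. The equation $y_j^2=ty_j+s$ does both. Let
$$S=D[y_1,y_2,y_3]\big/\big(\mathfrak ay_j,\ \ y_iy_j\ (i\ne j),\ \ y_j^2-ty_j-s\big).$$

**Step 1: $S$ is free over $V$.** We claim
$$S=V\oplus\mathfrak a\oplus Vy_1\oplus Vy_2\oplus Vy_3 .$$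
Define on the right-hand $V$-module the commutative $V$-bilinear product that extends that of $D=V\oplus\mathfrak a$ by $\mathfrak ay_j=0$, $y_iy_j=0$ for $i\ne j$, and $y_j^2=ty_j+s$. We check associativity on triples from $\mathfrak a\cup\{y_1,y_2,y_3\}$. Triples from $\mathfrak a$ are fine because $D$ is a ring. For triples with two entries from $\mathfrak a$ and one $y_j$, both bracketings are $0$. For $\alpha\in\mathfrak a$ and $y_i,y_j$ with $i\ne j$, both are $0$. For $(y_i,y_i,\alpha)$ we have $(ty_i+s)\alpha=s\alpha=0=y_i(y_i\alpha)$, and $(y_i,\alpha,y_i)$ gives $0$ on both sides. For $(y_i,y_i,y_j)$ with $i\ne j$ we have $(ty_i+s)y_j=0=y_i(y_iy_j)$, because $s\in\mathfrak a$, and $(y_i,y_j,y_i)$ gives $0$ on both sides. The triple $(y_i,y_i,y_i)$ is associative by commutativity, and three distinct $y$'s give $0$. The remaining orderings follow by commutativity. So the right-hand side is a ring satisfying the defining relations of $S$, and $S$ maps onto it. Since $S$ is spanned over $V$ by $1$, $\mathfrak a$ and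 the $y_j$, this map is an isomorphism. In particular $S$ is a free $V$-module of finite rank, and $t$ is $S$-regular.

**Step 2: the fiber $A=S/tS$ satisfies the hypotheses of Theorem 3.** We have $A=k\oplus\mathfrak a_\circ\oplus\bigoplus_{j=1}^3ky_j$ with $\mathfrak a_\circ y_j=0$ and $y_iy_j=\delta_{ij}s$. The ideal $\mathfrak m=\mathfrak a_\circ\oplus\bigoplus ky_j$ is nilpotent, so $A$ is Artinian local with maximal ideal $\mathfrak m$ and residue field $k$. Since $\mathfrak m\ne0$, the socle contains no unit. Let $z=\alpha+\sum c_jy_j$, with $\alpha\in\mathfrak a_\circ$ and $c_j\in k$, be killed by $\mathfrak m$. Then $zy_j=c_js=0$ gives $c_j=0$, and $\alpha\mathfrak a_\circ=0$ gives $\alpha\in\operatorname{soc}D_\circ=ks$ by Lemma 9(a). Conversely $\mathfrak ms=0$. So $\operatorname{soc}A=ks$ and $A$ is Gorenstein. Moreover $\mathfrak m^2\subseteq\mathfrak a_\circ$, so $y_1,y_2,y_3$ are linearly independent modulo $\mathfrak m^2$, and $y_j\mathfrak m=ks$. Theorem 3 with $q=3$ gives $\text{Ext-index}(A)=0$.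

**Step 3: $S$ is Gorenstein local of dimension $1$ with $\text{Ext-index}(S)=1$.** $S$ is finite over the local ring $V$, so every maximal ideal of $S$ lies over $tV$, and $t$ is in the Jacobson radical of $S$. As $S/tS=A$ is local, $S$ is local, with residue field $k$. Since $t$ is regular and $A$ is Gorenstein of dimension $0$, (F3) shows that $S$ is Gorenstein of dimension $1$. Proposition 6 with $\beta=0$ gives $\text{Ext-index}(S)=1$.

**Step 4: inverting $t$ splits off $D_K$.** In $S_t$ put $w_j=y_j+s/t$. Since $sy_j=0$ and $s^2=0$,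
$$w_j^2=y_j^2=ty_j+s=tw_j,\qquad w_iw_j=0\ (i\ne j),\qquad \mathfrak aw_j=\mathfrak ay_j+\tfrac1t\,\mathfrak as=0 .$$
So the elements $w_j/t$ are orthogonal idempotents. Moreover $S_t=K\oplus\mathfrak a_K\oplus\bigoplus_jKw_j$ with $\mathfrak a_K=\mathfrak a\otimes_VK$, so $w_jS_t=Kw_j$, and $(w_j/t)S_t\cong K$ as a ring. The quotient $S_t/(w_1,w_2,w_3)$ is $K\oplus\mathfrak a_K=D_K$. Hence
$$S_t\cong D_K\times K^3 .$$
Modules over the factor $D_K$ are $S_t$-modules with the same Ext groups, so $\text{Ext-index}(S_t)\ge\text{Ext-index}(D_K)=\infty$ by Lemma 9(b).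

*Proof of Theorem 2.* By Step 3, $S$ is Gorenstein local of dimension $1$ with residue field $k$ and $\text{Ext-index}(S)=1$. By (2) and Step 4, $\text{Ext-index}(S[x])\ge1+\text{Ext-index}(S_t)=\infty$. Finally, let $\mathfrak p\subset S$ be the prime corresponding to the Artinian local factor $D_K$ of $S_t$. A prime of $S$ contained in $\mathfrak p$ does not contain $t$, so it corresponds to a prime of the Artinian ring $S_t$, in which all primes are maximal; hence $\mathfrak p$ is minimal. And $S_{\mathfrak p}$ is the localization of $S_t\cong D_K\times K^3$ at the maximal ideal belonging to $D_K$, so $S_{\mathfrak p}\cong D_K$, which has infinite Ext-index. $\square$
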